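# Calabi–Yau pairs on toric threefolds and logarithmic volume forms

Throughout, $k$ is an algebraically closed field of characteristic zero and all varieties are over $k$. A *divisorial valuation* $E$ of a function field $K/k$ is the order of vanishing along a prime divisor on some normal projective model of $K$. We write $\mathrm{ord}_E$ for it, and apply it to functions, to Cartier divisors on a model (through local equations) and to rational top forms.

## 1. Calabi–Yau pairs, volume forms and dual complexes

**Definition 1.1 (Calabi–Yau pair, index one).** A Calabi–Yau (CY) pair $(X,B)$ is a normal projective variety $X$ with an effective $\mathbb Q$-divisor $B$ such that $(X,B)$ is log canonical and $K_X+B\sim_{\mathbb Q}0$. It has *index one* if $K_X+B\sim 0$.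

The standard example is $(\mathbb P^n,H_0+\dots+H_n)$ with the coordinate hyperplanes; it has index one. The pair $(\mathbb P^1,\tfrac12(p_1+p_2+p_3+p_4))$ is a CY pair with $2(K+B)\sim0$, but not of index one, since $B$ is not integral.

*Volume forms.* Let $(X,B)$ have index one. Then there is a rational top form $\omega$ with $\mathrm{div}_X\,\omega=-B$. It is unique up to $k^*$ because $X$ is projective, and $B$ is an integral divisor. Use $\omega$ to represent all canonical divisors. Then $K_X+B=0$, so on a resolution $h\colon W\to X$ the divisor $B_W$ with $K_W+B_W=h^*(K_X+B)$ is $-\mathrm{div}_W\,\omega$. The log discrepancy of $(X,B)$ at $E$ is therefore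
$$a(E,\omega)=1+\mathrm{ord}_E\,\omega, \tag{1}$$
and log canonical (lc) means $a(E,\omega)\ge0$ for all $E$: **$\omega$ has no pole of order $\ge2$ along any divisorial valuation.** We use (1) to define $a(E,\omega)$ for every rational top form. If $Y$ is a smooth $n$-fold, $\Delta=-\mathrm{div}_Y\,\omega$ and $E$ is the exceptional divisor of the blow-up of a point $p$, then $a(E,\omega)=n-\mathrm{mult}_p\Delta$, because $dy_1\wedge\dots\wedge dy_n$ vanishes to order $n-1$ along $E$.

For $(\mathbb P^n,\sum H_i)$ the form is $d\log x_1\wedge\dots\wedge d\log x_n$. For a plane cubic $C=\{f=0\}$ the form of $(\mathbb P^2,C)$ is $dx\wedge dy/f(x,y)$.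

**Definition 1.2 (dlt modification, dual complex, coregularity).** An lc pair is dlt if it is snc at the generic point of every center of log discrepancy $0$. A dlt modification $(X_1,B_1)\to(X,B)$ is a birational morphism from a dlt pair with $K_{X_1}+B_1$ the pull-back of $K_X+B$ and all exceptional divisors of coefficient $1$ in $B_1$; it exists for lc pairs. The *dual complex* $\mathcal D(X,B)$ has a vertex for each component of $\lfloor B_1\rfloor$ and a $(c-1)$-simplex for each component of an intersection of $c$ of them (these components are the *strata*, of codimension $c$). It is well defined up to PL-homeomorphism. The *coregularity* of $(X,B)$ is $\dim X-\dim\mathcal D(X,B)-1$. Coregularity zero means $\dim\mathcal D(X,B)=\dim X-1$, that is, $B_1$ has a $0$-dimensional stratum.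

Three plane examples. For a triangle of lines, $\mathcal D$ is a circle with three vertices, and the coregularity is $2-1-1=0$. For a nodal cubic $C$, blow up the node: the new boundary is $\pi^*C-E=C'+E$, with $C'$ and $E$ meeting in two points, so $\mathcal D$ is a circle with two vertices and two edges, and the coregularity is again $0$. For a smooth cubic, $\mathcal D$ is a point and the coregularity is $1$.

**Definition 1.3 (crepant map, log rational pair).** A birational map $\phi\colon(X,B)\dashrightarrow(Y,B_Y)$ is *crepant* if there is a common resolution $p\colon W\to X$, $q\colon W\to Y$ with $p^*(K_X+B)=q^*(K_Y+B_Y)$. An $n$-dimensional CY pair $(X,B)$ is *log rational* if there is a crepant birational map $(\mathbb P^n,H_0+\dots+H_n)\dashrightarrow(X,B)$.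

*In terms of forms.* Let $\omega$ be the form of an index one pair $(X,B)$ and represent canonical divisors by $\omega$. If $\phi$ is crepant, then $q^*(K_Y+B_Y)=p^*(K_X+B)=0$, so $\mathrm{div}_Y\,\omega=-B_Y$. Conversely, if $\mathrm{div}_Y\,\omega=-B_Y$, both pull-backs are $0$. So a birational map of index one pairs is crepant iff it identifies the forms up to a scalar, and $(X,B)$ is log rational iff
$$\omega=c\,d\log x_1\wedge\dots\wedge d\log x_n,\qquad k(X)=k(x_1,\dots,x_n),\ c\in k^*.$$
We call a form *log rational* if it has this shape.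

*Example: the nodal cubic is log rational.* Let $\omega=dx\wedge dy/(y^2-x^2-x^3)$. Put $y=xv$ and $p=v^2-1-x$. Then $\omega=dx\wedge dv/(xp)=-dp\wedge dv/(xp)$. Put $r=x/p$, so $p=(v^2-1)/(1+r)$, $dp\wedge dv=-\frac{v^2-1}{(1+r)^2}dr\wedge dv$ and $xp=rp^2=r\frac{(v^2-1)^2}{(1+r)^2}$. Hence
$$\omega=\frac{dr\wedge dv}{r(v^2-1)}=\tfrac12\,d\log r\wedge d\log\frac{v-1}{v+1},$$
and $k(x,y)=k(x,v)=k(r,v)$.

**Definition 1.4 (CZ form).** A rational $3$-form $\omega$ on a function field $K$ is a *CZ form* if $K=k(X)$ and $\mathrm{div}_X\,\omega=-B$ for some $3$-dimensional CY pair $(X,B)$ of index one and coregularity zero.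

The form $d\log x_1\wedge d\log x_2\wedge d\log x_3$ is a CZ form, via $(\mathbb P^3,\sum H_i)$: the dual complex is the boundary of a tetrahedron. The definition is intrinsic to $\omega$ and $K$, so field isomorphisms preserve it.

**Definition 1.5 (double form).** Let $L$ be the function field of a rational surface, and $\sigma=D\,\theta^{-2}$ a nonzero rational section of $\omega^{-2}$, the inverse square of the canonical bundle (here $\theta$ is a nonzero rational $2$-form and $D\in L^*$). On $L(z)$ put
$$\omega_\sigma=\frac{\theta\wedge dz}{z^2-D}.$$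

If $\theta=h\theta'$, then $\sigma=Dh^{-2}\theta'^{-2}$, and the substitution $z=hz'$ gives $\theta\wedge dz=h^2\theta'\wedge dz'$ (the term with $dh$ dies against $\theta$), so $\omega_\sigma=\theta'\wedge dz'/(z'^2-Dh^{-2})$. Thus $\omega_\sigma$ depends only on $\sigma$, up to isomorphism. Example: for $\theta=d\log t\wedge d\log w$ and $D=1$,
$$\omega_\sigma=\theta\wedge\frac{dz}{z^2-1}=\tfrac12\,d\log t\wedge d\log w\wedge d\log\frac{z-1}{z+1}.\tag{2}$$

## 2. Which pairs on toric threefolds are log rational?

Let $T$ be a normal projective toric threefold and $(T,B_T)$ a CY pair of index one and coregularity zero, where $B_T$ need not be the toric boundary. Must $(T,B_T)$ be log rational? The problem is taken from Joaquín Moraga, "Cluster type varieties", arXiv:2602.23584 (2026). A theorem of Ducat says yes for $T=\mathbb P^3$: an index one CY pair $(\mathbb P^3,B)$ with $\mathcal D(\mathbb P^3,B)\simeq_{\rm PL}S^2$ is log rational. We do not use Ducat's theorem; it is recovered as the case $T=\mathbb P^3$. The answer is yes in general.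

**Theorem A.** Let $(T,B_T)$ be a CY pair of index one and coregularity zero, with $T$ a projective toric threefold. Then $(T,B_T)$ is log rational.

**Theorem B.** Let $(X,B)$ be a $3$-dimensional CY pair of index one and coregularity zero, and $\omega$ a rational $3$-form with $\mathrm{div}_X\,\omega=-B$. The following are equivalent.

1. $(X,B)$ is log rational.
2. $(X,B)$ is crepant birational to a CY pair $(T,B_T)$ with $T$ a projective toric threefold.
3. There are $t,w,z$ with $k(X)=k(t,w,z)$ and $\omega=dt\wedge dw\wedge dz/q$ up to a scalar, where $0\ne q\in k(t)[w,z]$ has degree $\le2$ in $(w,z)$.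
4. $\omega\cong\omega_\sigma$ up to a scalar, for a smooth projective rational surface $S$ and a rational section $\sigma$ of $\omega_S^{-2}$ with $\mathrm{div}_S\,\sigma\ge0$.

Moreover, a CY pair $(T,B_T)$ with $T$ a projective toric threefold is log rational if and only if it has index one and coregularity zero.

## 3. Quartics in $\mathbb P^3$ with a triple or a double point

If $B_T$ is the toric boundary, the form is $d\log x_1\wedge d\log x_2\wedge d\log x_3$ in torus coordinates, and there is nothing to prove. Take next $T=\mathbb P^3$ with $B_T=\{F=0\}$ a quartic. Lemma 1 below shows that coregularity zero forces $F$ to have a singular point; put it at $[1:0:0:0]$. Then $F=x_0^2f_2+x_0f_3+f_4$ with $f_i$ forms in $x_1,x_2,x_3$. In the chart $x_1=1$ write $x=x_2$, $y=x_3$, $z=x_0$: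
$$\omega=\frac{dx\wedge dy\wedge dz}{f_2z^2+f_3z+f_4},\qquad f_i=f_i(1,x,y).$$

*Triple point.* If $f_2=0$ and $f_3\neq 0$, put $w=f_3z+f_4$. Then $\omega=\frac{dx\wedge dy}{f_3}\wedge d\log w$: a $2$-form on $k(x,y)$ times a logarithmic differential. We have lowered the dimension by one, and Lemma 2 will finish this case.

*Double point.* If $f_2\ne0$, complete the square: with $z_1=f_2z+f_3/2$,
$$\omega=\frac{dx\wedge dy\wedge dz_1}{z_1^2-D},\qquad D=\tfrac14f_3^2-f_2f_4,\quad \deg D\le6.$$
This is a double form over $\mathbb P^2$, and $\mathrm{div}_{\mathbb P^2}\,\sigma$ is the sextic defined by $D$.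

The sensible next move is to imitate the triple point: find a rational point of the denominator and project from it. Over the field $k(x,y)$ this stops at once, because $z_1^2=D$ has a $k(x,y)$-point only if $D$ is a square. But if $D$ happens to have degree $\le2$ in one of the variables, then $z_1^2=D$ is a conic over a field $k(t)$ in one variable, and Tsen's theorem supplies a point. This occurs when the sextic has a point of multiplicity $4$ (computed in Section 8). So we must ask what coregularity zero says about the sextic. The answer (Proposition 4 and Lemma 5) is that it has either a point of multiplicity $4$, or a triple point with an infinitely near triple point.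

In the second case the approach stops again. An example of such a singularity is $D=y^3+x^2y^2+x^5y$ at the origin: with $y=xy_1$ we get $D=x^3(y_1^3+xy_1^2+x^3y_1)$, and the bracket has multiplicity $3$ at $(0,0)$. With $\lambda=y/x$, $u=y/x^2$ the denominator becomes $\lambda(z^2-u^3-u^2-\lambda)$, as the formula in Section 8 will show. In general one meets $z^2=$ (a cubic in $u$) over $k(\lambda)$, a genus one curve when the cubic has distinct roots over $\overline{k(\lambda)}$, not a conic.

Two ideas get past these points. First, the surface $z^2=R(\lambda,u)$, suitably compactified, is a del Pezzo surface of degree $1$ when its branch curve is smooth; projecting from a $(-1)$-curve on it turns the form into one over a plane quartic, a bitangent turns that into a form with a cubic surface in its denominator, and a line on the cubic surface gives a conic bundle. Second, for general $T$ there is no quartic to project; instead, the log discrepancy is a convex, integer valued function on the cocharacter lattice, and this convexity replaces the projection.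

## 4. Zero-dimensional strata and monomial valuations

This section turns "coregularity zero" into a statement that can be tested on any smooth model.

**Lemma 1.** Let $\omega$ be a CZ form on $K$, $Y$ a smooth projective model of $K$, and $\Delta^+$ a reduced snc divisor on $Y$ with $\Delta^+\ge-\mathrm{div}_Y\,\omega$. Then three components of $\Delta^+$ have a common point. In particular, if $-\mathrm{div}_Y\,\omega\ge0$, then $-\mathrm{div}_Y\,\omega$ is reduced and not smooth (so it is nonzero and has a singular point).

**Step 1: local coordinates at a stratum.** Let $(X_1,B_1)$ be a dlt modification of the pair $(X,B)$ of $\omega$. Then $B_1=-\mathrm{div}_{X_1}\,\omega$ is effective, integral, with coefficients $\le1$: it is reduced. By coregularity zero it has a $0$-dimensional stratum $o$. Dlt pairs are snc at generic points of strata, so at $o$ there are local parameters with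
$$\omega=(\text{unit})\;d\log x_1\wedge d\log x_2\wedge d\log x_3 .$$

**Step 2: a valuation that sees only the stratum.** Choose $\alpha\in\mathbb R_{>0}^3$ with $\mathbb Q$-linearly independent entries, for instance $(1,\sqrt2,\sqrt3)$. For $0\ne f\in\mathcal O_o\subset k[[x_1,x_2,x_3]]$ let $v(f)$ be the minimum of $\langle\alpha,m\rangle$ over the monomials $x^m$ in $f$. Different monomials have different values, and only finitely many lie below a given bound, so the minimum is attained by one monomial. Minimal monomials multiply, so $v$ is a valuation; extend it to $K$ by $v(f/g)=v(f)-v(g)$.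

*The residue field of $v$ is $k$.* An element of value $0$ is a quotient of two elements of $\mathcal O_o$ with the same minimal monomial, hence of the form $c(1+h)$ with $c\in k^*$ and $v(h)>0$.

*Logarithmic derivatives are constant to first order.* Let $\delta_i=x_i\,\partial/\partial x_i$. If $x^m$ is the minimal monomial of $f\in\mathcal O_o$, then $\delta_if-m_if$ has support contained in that of $f$ but without $x^m$, so $v(\delta_if/f-m_i)>0$. Since $\delta_i(f/g)/(f/g)=\delta_if/f-\delta_ig/g$, for every $f\in K^*$ there is $n(f)\in\mathbb Z^3$ with $v(\delta_if/f-n(f)_i)>0$ for all $i$. For example, for $f=x_1+x_2^2$ and the weights above, $\delta_1f/f=x_1/f$ and $\delta_2f/f=2x_2^2/f$ has value $2\sqrt2-1>0$, so $n(f)=(1,0,0)$.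

Consequently $v(\delta_if/f)\ge0$ always. If $d\log f_1\wedge d\log f_2\wedge d\log f_3=J\,d\log x_1\wedge d\log x_2\wedge d\log x_3$, then $J=\det(\delta_if_j/f_j)$, and therefore $v(J)\ge0$.

**Step 3: comparison on $Y$.** As $Y$ is projective, $v$ has a center $\xi$ on $Y$, and the residue field of $\xi$ embeds over $k$ in the residue field $k$ of $v$. So $\xi$ is a closed point. Choose parameters $y_1,y_2,y_3$ at $\xi$ with $\Delta^+=(y_1\cdots y_s=0)$ near $\xi$, the $y_i$ with $i\le s$ defining distinct components. Since $\mathrm{div}\,\omega+\Delta^+\ge0$, there is $h\in\mathcal O_\xi$ with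
$$\omega=h\,\frac{dy_1\wedge dy_2\wedge dy_3}{y_1\cdots y_s}=h\prod_{i>s}y_i\;d\log y_1\wedge d\log y_2\wedge d\log y_3 .$$
Compare with Step 1, with $J$ the determinant for $f_j=y_j$:
$$0=v(h)+\sum_{i>s}v(y_i)+v(J)\ge\sum_{i>s}v(y_i).$$
Each $v(y_i)$ is positive, because $\xi$ is the center. So no $i>s$ exists: $s=3$.

**Step 4: the last claim.** If $-\mathrm{div}_Y\,\omega\ge0$, its coefficients are $\le1$ by lc, so it is reduced. If it were smooth (possibly $0$), it would be snc with disjoint components, against the first claim with $\Delta^+=-\mathrm{div}_Y\,\omega$. $\square$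

For instance, $dx\wedge dy\wedge dz/F(1,x,y,z)$ with $F$ a smooth quartic is not a CZ form. As $d\log x_1\wedge d\log x_2\wedge d\log x_3$ is one, a smooth quartic in $\mathbb P^3$ does not give a log rational pair.

## 5. Forms $\eta\wedge d\log z$

**Lemma 2.** Let $\omega=\eta\wedge d\log z$ be a CZ form on $K=L(z)$, with $L$ purely transcendental of degree $2$ over $k$ and $\eta$ a rational $2$-form of $L$. Then $\omega$ is log rational.

The difficulty is that on a given surface $\eta$ may have zeros. We show that they are exceptional, contract them, and recognize an anticanonical cycle.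

**Step 1: set-up.** Let $S$ be a smooth projective model of $L$ with $\mathrm{div}\,\eta=N-D$ of snc support, $N,D\ge0$ without common components. A divisorial valuation $E$ of $L$, a curve on some model, extends to the divisor $E\times\mathbb P^1$ (the Gauss extension), with log discrepancy $1+\mathrm{ord}_E\,\eta$ for $\omega$. So $1+\mathrm{ord}_E\,\eta\ge0$ for all $E$, and $D$ is reduced.

**Step 2: $h^0(S,mN)=1$ for all $m\ge1$.** This says that the zeros of $\eta$ do not move. Put $Y=S\times\mathbb P^1$ and $\Delta^+=D\times\mathbb P^1+S\times0+S\times\infty$. Since $d\log z$ has simple poles at $0,\infty$ and no zeros, $\mathrm{div}_Y\,\omega=N\times\mathbb P^1-\Delta^+$. Let $(X,B)$ be the CY pair of $\omega$ and $P\subset X$ a prime divisor. As $B\ge0$, $a(P,\omega)\le1$. Writing $a(P;Y,\Delta^+)$ for the log discrepancy of $(Y,\Delta^+)$ at $P$,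
$$a(P,\omega)=a(P;Y,\Delta^+)+\mathrm{ord}_P(N\times\mathbb P^1).$$
Suppose $\mathrm{ord}_P(N_i\times\mathbb P^1)\ge1$ for a component $N_i$ of $N$. The divisor $\Delta^++N_i\times\mathbb P^1$ is reduced and snc, hence lc, so $a(P;Y,\Delta^+)\ge\mathrm{ord}_P(N_i\times\mathbb P^1)\ge1$, and $a(P,\omega)\ge2$, a contradiction. Hence $\mathrm{ord}_P(N\times\mathbb P^1)=0$ for every prime divisor $P\subset X$. If $f\in H^0(S,mN)$, then $\mathrm{div}_Y(f)+mN\times\mathbb P^1\ge0$, so $\mathrm{ord}_P(f)\ge-m\,\mathrm{ord}_P(N\times\mathbb P^1)=0$ for all $P\subset X$. So $f$ has no poles on the normal projective variety $X$, and is constant.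

**Step 3: contract the zeros.** We have $K_S+D\sim N\ge0$ and $(S,D)$ is dlt. Run the $(K_S+D)$-MMP $f\colon S\to S'$, with $D'=f_*D$ and $N'=f_*N$. As $K_S+D$ is linearly equivalent to an effective divisor, the program ends with $(S',D')$ dlt and $K_{S'}+D'\sim N'$ nef, hence semiample by log abundance for surfaces. Moreover $N-f^*N'$, which is $K_S+D-f^*(K_{S'}+D')$ computed with $\eta$, is effective. So for divisible $m$ we have $1\le h^0(S',mN')\le h^0(S,mN)=1$, and $mN'$ is the only member of a base point free linear system. Hence $N'=0$, that is, $\mathrm{div}_{S'}\,\eta=-D'$.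

**Step 4: a reduced anticanonical curve on a smooth surface.** Let $S''\to S'$ be the minimal resolution with exceptional curves $E_i$, $D''$ the strict transform of $D'$, and $D_0:=-\mathrm{div}_{S''}\,\eta=D''+\sum c_iE_i$. Then $-\sum c_iE_i\sim K_{S''}+D''$. For each $j$, $D''\cdot E_j\ge0$, and $K_{S''}\cdot E_j=2p_a(E_j)-2-E_j^2\ge0$ because $E_j^2<0$ and $E_j$ is not a $(-1)$-curve. So $-\sum c_iE_i$ has nonnegative degree on every $E_j$, and the negativity lemma gives $c_i\ge0$. By Step 1, $c_i\le1$. The $c_i$ are integers, so $D_0\in|-K_{S''}|$ is reduced; and $(S'',D_0)$ is lc, again by Step 1.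

**Step 5: $D_0$ is nodal, singular and connected.** *Nodal.* Let $p\in D_0$ be a singular point. The blow-up of $p$ has log discrepancy $2-\mathrm{mult}_pD_0\ge0$, so the multiplicity is $2$. Suppose the tangent cone is a double line. After the blow-up the boundary $-\mathrm{div}\,\eta$ is $D_0'+E_1$ with $D_0'\cdot E_1=2$ concentrated at one point $q$. If $\mathrm{mult}_qD_0'=2$, then $D_0'+E_1$ has multiplicity $3$ at $q$ and the next log discrepancy is $2-3<0$. If $D_0'$ is smooth at $q$, it is tangent to $E_1$; blowing up $q$ gives $E_2$ of log discrepancy $2-2=0$, hence of coefficient $1$, and three boundary curves through one point, whose blow-up has log discrepancy $2-3<0$. Both contradict lc. So $p$ is a node.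

*Singular.* If $D_0$ were smooth (possibly $0$), then on $S''\times\mathbb P^1$ the divisor $-\mathrm{div}\,\omega=D_0\times\mathbb P^1+S''\times\{0,\infty\}$ would be reduced and snc without triple points, contradicting Lemma 1.

*Connected.* $S''$ is rational, so $H^1(\mathcal O_{S''}(-D_0))=H^1(\omega_{S''})=0$, and from $0\to\mathcal O(-D_0)\to\mathcal O\to\mathcal O_{D_0}\to0$ we get $h^0(\mathcal O_{D_0})=1$.

**Step 6: a toric model.** A smooth projective rational surface with a connected singular nodal anticanonical curve is a Looijenga pair. By Gross–Hacking–Keel (*Mirror symmetry for log Calabi–Yau surfaces I*, Publ. IHES 122 (2015), Prop. 1.3), after blowing up nodes of $D_0$ (and of its total transforms) there is a birational morphism to a smooth projective toric surface that maps the boundary onto the toric boundary. All these maps are crepant. A node has log discrepancy $2-2=0$, so after each node blow-up $-\mathrm{div}\,\eta$ is still the reduced boundary. On the toric surface $-\mathrm{div}\,\eta$ is the push-forward of that boundary, a reduced divisor supported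 in the toric boundary and linearly equivalent to it (both are anticanonical); their difference is effective and $\sim0$, so they agree. Hence $\eta=c\,d\log s\wedge d\log t$ with $L=k(s,t)$, and $\omega=c\,d\log s\wedge d\log t\wedge d\log z$. $\square$

## 6. Conics over $k(t)$

**Lemma 3.** Let $\omega$ be a CZ form on $k(t,w,z)$.

(a) If $\omega=dt\wedge dw\wedge dz/q$ with $0\ne q\in k(t)[w,z]$ of degree $\le2$ in $(w,z)$, then $\omega$ is log rational.

(b) The same holds if $\omega=dt\wedge dw\wedge dz/(\ell q)$ with $q$ as in (a) and $0\ne\ell\in k(t)[w,z]$ of degree $\le1$.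

Put $K_0=k(t)$. Because of the factor $dt$, a change of $(w,z)$ with coefficients in $K_0$ may be differentiated as if the coefficients were constant. Homogenize $q$ to a quadratic form $q^h$ over $K_0$ in $(U,w,z)$; if $\deg q\le1$, then $U\mid q^h$.

**Step 1: (b) follows from (a).** Homogenize also $\ell$ to a linear form $\ell^h$ (a constant $\ell$ becomes $\ell U$). The form is $dt\wedge\Omega_2/(\ell^hq^h)$ on $\mathbb P^2_{K_0}$, where
$$\Omega_2=U\,dw\wedge dz-w\,dU\wedge dz+z\,dU\wedge dw$$
is multiplied by the determinant under $GL_3(K_0)$. Change coordinates so that $\ell^h$ becomes $U$; in the chart $U=1$ we are in case (a), up to a factor in $K_0^*$, which is absorbed in $q$.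

**Step 2: the conic $q=0$ has an affine $K_0$-point.** Affine changes of $(w,z)$ over $K_0$ multiply $\omega$ by elements of $K_0^*$, again absorbed in $q$. Let $Q=\{q^h=0\}\subset\mathbb P^2_{K_0}$.

If $q^h$ has rank $3$, Tsen's theorem gives a $K_0$-point, so $Q\cong\mathbb P^1_{K_0}$ has infinitely many, and at most two lie on the line at infinity.

If the rank is $2$, the singular point of $Q$ is $K_0$-rational. If it is affine, take it. If it lies at infinity, a change in $GL_2(K_0)$ makes it $[U:w:z]=[0:1:0]$. Then $q\in K_0[z]$, and since $dw=-w_1^{-2}dw_1$ for $w_1=1/w$, the form $\omega$ has a double pole along $w=\infty$, a contradiction.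

If the rank is $1$, then $q^h=c\,\ell_1^2$. If $\ell_1$ is not proportional to $U$, there is a double pole along $\ell_1=0$; otherwise $q\in K_0$ and there is a double pole along $w=\infty$. Both are contradictions.

**Step 3: project from the point.** Translate the point to the origin: $q=q_2+q_1$ with $q_i$ homogeneous of degree $i$ in $(w,z)$. Put $z=yw$. Then $dw\wedge dz=w\,dw\wedge dy$ and $q=w\,(w\,q_2(1,y)+q_1(1,y))$, so
$$\omega=\pm\frac{dt\wedge dy\wedge dw}{w\,q_2(1,y)+q_1(1,y)} .$$
If $q_2=0$, there is a double pole along $w=\infty$, a contradiction. So $w'=w\,q_2(1,y)+q_1(1,y)$ is a coordinate over $k(t,y)$ and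
$$\omega=\pm\frac{dt\wedge dy}{q_2(1,y)}\wedge d\log w'.$$
Apply Lemma 2 with $L=k(t,y)$. $\square$

## 7. Multiplicities of double forms

Let $\sigma$ be as in Definition 1.5. For a divisorial valuation $E$ of $L$ let $m_E$ be the multiplicity of $E$ in $\mathrm{div}\,\sigma$ on any smooth model on which $E$ is a curve. If $\pi$ is the blow-up of a point $p$ of a smooth model $S$ with exceptional curve $E$, then $dx\wedge dy=x\,dx\wedge dv$ for $y=xv$, so $(dx\wedge dy)^{-2}=x^{-2}(dx\wedge dv)^{-2}$ and
$$\mathrm{div}\,\sigma=\pi^*(\mathrm{div}_S\,\sigma)-2E,\qquad m_E=\mathrm{mult}_p(\mathrm{div}_S\,\sigma)-2. \tag{3}$$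
Multiplicities of non-effective divisors are defined by additivity. Example: for $D=y^3+x^2y^2+x^5y$ at the origin, $m_{E_1}=3-2=1$. At $q$ (given by $x=y_1=0$) the divisor is $C'+E_1$, of multiplicity $4$, so the next blow-up has $m_{E_2}=2$.

**Proposition 4.** Let $\omega_\sigma$ be a CZ form and $S$ a smooth projective model of $L$. Then $m_E\le2$ for all $E$, and there is $E$ with $m_E=2$ whose center on $S$ is a point.

The plan is to build a smooth threefold on which the poles of $\omega_\sigma$ are visible, and to apply Lemma 1 there.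

**Step 1: separate the odd components.** Fix $E$. Blow up $S$ until $E$ is a curve and $\mathrm{div}\,\sigma$ has snc support. Then blow up, successively, intersection points of two components of odd multiplicity. By (3) the new curve has even multiplicity (odd plus odd minus $2$), so each blow-up lowers the number of such points by one. We reach $S'\to S$ with $\mathrm{div}_{S'}\,\sigma=\sum m_iE_i$ of snc support, components of odd multiplicity pairwise disjoint, and $E$ a curve on $S'$. Write
$$\mathrm{div}_{S'}\,\sigma=R+2G,\qquad R=\sum_{m_i\text{ odd}}E_i\ \text{(smooth, reduced)},\qquad G=\sum\lfloor m_i/2\rfloor E_i .$$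

**Step 2: the threefold.** Put $M=\omega_{S'}^{-1}(-G)$. Then $\sigma$ defines a section $r$ of $M^2$ with divisor $R$. Let $\pi\colon X'\to S'$ be the $\mathbb P^1$-bundle compactifying the total space of $M$, with fiber coordinate $\zeta$, and $B'=\{\zeta^2=r\}$. It is disjoint from $\zeta=\infty$, and it is smooth, being a double cover branched along the smooth curve $R$. Locally let $(e,f)$ be coordinates on $S'$, $\theta=de\wedge df$, $\gamma$ a local equation of $G$, and $\rho=D/\gamma^2$, a local equation of $R$. The coordinate $z$ is a fiber coordinate of $\omega_{S'}^{-1}$ (it changes by $z=hz'$ when $\theta=h\theta'$), so $z=\gamma\zeta$, and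
$$\omega_\sigma=\gamma^{-1}\,\frac{de\wedge df\wedge d\zeta}{\zeta^2-\rho}.$$
With $\tau=1/\zeta$ we have $d\zeta/(\zeta^2-\rho)=-d\tau/(1-\rho\tau^2)$, so $\zeta=\infty$ gives neither zero nor pole. Hence $-\mathrm{div}_{X'}\,\omega_\sigma=B'+\pi^*G$.

**Step 3: $m_i\le2$.** By lc, $\lfloor m_i/2\rfloor\le1$, so $m_i\le3$. Suppose $m_i=3$. At a general point of $E_i$ take $e=\rho$; then $\omega_\sigma=(\text{unit})\,e^{-1}de\wedge df\wedge d\zeta/(\zeta^2-e)$, the unit being a function of $(e,f)$. Substitute $e=\zeta^2\varepsilon$, so that $de\wedge df\wedge d\zeta=\zeta^2\,d\varepsilon\wedge df\wedge d\zeta$: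
$$\omega_\sigma=(\text{unit})\;\zeta^{-2}\,\frac{d\varepsilon\wedge df\wedge d\zeta}{\varepsilon(1-\varepsilon)},$$
with a double pole along $\zeta=0$ (this divisor is the exceptional divisor of the weighted blow-up with weights $e\mapsto2$, $\zeta\mapsto1$). This contradicts lc. So all $m_i\le2$, and $m_E\le2$.

**Step 4: two curves of multiplicity $2$ meet.** Put $\Delta^+=B'+\sum_{m_i=2}\pi^*E_i$. Since $\lfloor m_i/2\rfloor\le0$ when $m_i\le1$, $\Delta^+\ge-\mathrm{div}\,\omega_\sigma$. It is reduced; we check that it is snc. Away from $B'$ this is clear. At a point of $B'$ off $R$, $B'\to S'$ is étale, so $\zeta^2-\rho$ and two local coordinates from $S'$ (adapted to the curves $E_i$) are parameters. At a point of $B'$ over $R$, one component of $R$ passes through the image, hence at most one $E_i$ with $m_i=2$; if $e$ is its local equation, then $\zeta^2-\rho,\ \zeta,\ e$ are parameters, as $\rho,e$ are parameters on $S'$. If there is no such $E_i$, smoothness of $B'$ suffices.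

By Lemma 1, three components of $\Delta^+$ have a common point. The components of the smooth surface $B'$ are disjoint, so at most one of the three lies in $B'$. So there are two curves $E_i\ne E_j$ with $m_i=m_j=2$ that meet in a point of $S'$. The blow-up of this point has $m=2+2-2=2$ by (3), and its center on $S$ is a point. $\square$

**Lemma 5.** Let $p$ be a point of a smooth surface $S$, with $C=\mathrm{div}_S\,\sigma$ effective near $p$ and $m_E\le2$ for all $E$, and let $p$ be the center of some $E$ with $m_E=2$. Then either $\mathrm{mult}_pC=4$, or $\mathrm{mult}_pC=3$ and the strict transform $C'$ of $C$ on the blow-up of $p$ has a point $q$ of multiplicity $3$ on the exceptional curve.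

*Proof.* By (3), $\mathrm{mult}_pC\le4$. For $q$ on the exceptional curve $E_1$ we have $\mathrm{mult}_qC'\le C'\cdot E_1=\mathrm{mult}_pC$. If neither alternative holds, we have the following property.

$\Pi(C,p)$: $C=\mathrm{div}\,\sigma$ is effective near $p$, $\mathrm{mult}_pC\le3$, and if $\mathrm{mult}_pC=3$, then $\mathrm{mult}_qC'\le2$ for all $q\in E_1$.

We show that $\Pi(C,p)$ implies $m_E\le1$ for all $E$ with center $p$, which is the desired contradiction. Every such $E$ is extracted by finitely many blow-ups of successive centers; we use induction on their number.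

*If $\mathrm{mult}_pC\le2$:* on every further blow-up over $p$, $\mathrm{div}\,\sigma$ is the strict transform of $C$, of multiplicity $\le2$ everywhere over $p$, plus exceptional curves with coefficients $\le0$. Indeed, inductively, each new coefficient is $\le2+0-2=0$ by (3). So $m_E\le0$.

*If $\mathrm{mult}_pC=3$:* then $m_{E_1}=1$, and near $E_1$, $\mathrm{div}\,\sigma=C_1:=C'+E_1$ with $C'\cdot E_1=3$. If $E=E_1$ we are done. Otherwise the center of $E$ on the blow-up is a point $q\in E_1$, and by induction it suffices to check $\Pi(C_1,q)$. First, $\mathrm{mult}_qC_1=\mathrm{mult}_qC'+1\le3$. If it equals $3$, then $\mathrm{mult}_qC'=2$. Blow up $q$, let $C''$, $E_1'$ be the strict transforms of $C'$, $E_1$, and let $q'$ be a point of the new curve. If $q'\notin E_1'$, the strict transform $C''+E_1'$ of $C_1$ has multiplicity $\mathrm{mult}_{q'}C''\le2$ at $q'$. If $q'\in E_1'$, then $\mathrm{mult}_{q'}C''\le(C''\cdot E_1')_{q'}\le3-2=1$, so the multiplicity is $\le2$. $\square$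

## 8. Double forms with effective $\mathrm{div}\,\sigma$

**Proposition 6.** Let $S$ be a smooth projective rational surface, $\sigma$ a rational section of $\omega_S^{-2}$ with $C=\mathrm{div}_S\,\sigma\ge0$, and $\omega_\sigma$ a CZ form. Then $\omega_\sigma$ is log rational.

There is a birational morphism from $S$ to $\mathbb P^2$ or to a Hirzebruch surface $\mathbb F_n$, and push-forward keeps $\mathrm{div}\,\sigma\ge0$. So we may take $S=\mathbb P^2$ or $S=\mathbb F_n$. By Proposition 4 and Lemma 5, on any such $S$ there is a point $p$ as in Lemma 5; in particular $\mathrm{mult}_pC\ge3$.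

### 8.1. From $\mathbb F_n$ to $\mathbb P^2$

We show that either $\omega_\sigma$ is log rational or we can pass to $\mathbb P^2$ keeping $\mathrm{div}\,\sigma\ge0$. Let $\Sigma$ be a section with $\Sigma^2=-n$ and $f$ a fiber. As $C\sim-2K$, we have $C\cdot f=4$ and $C\cdot\Sigma=4-2n$.

**Step 1: $n=0$ and $n=1$.** For $n=1$ contract $\Sigma$. For $n=0$ blow up $p$ and contract the strict transforms of the two rulings through $p$; by (3) the exceptional curve has multiplicity $\mathrm{mult}_pC-2\ge1$, so the new divisor on $\mathbb P^2$ is effective.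

Now let $n\ge2$ and let $\kappa$ be the multiplicity of $\Sigma$ in $C$.

**Step 2: $\kappa\ge2$ gives a conic.** On $\mathbb A^2=\mathbb F_n\setminus(\Sigma\cup f_\infty)$ take coordinates $t$ (base) and $w$ (fiber), with $\Sigma=\{w=\infty\}$. Then $\sigma=D\,(dt\wedge dw)^{-2}$ with $D\in k[t,w]$, because $C\ge0$. Along $\Sigma$ the section $(dt\wedge dw)^{-2}$ has a zero of order $4$, so $\kappa=4-\deg_wD$ and $\deg_wD\le2$. Hence $\omega_\sigma=dt\wedge dw\wedge dz/(z^2-D)$ is log rational by Lemma 3(a).

**Step 3: $\kappa\le1$ bounds $n$.** From $0\le(C-\kappa\Sigma)\cdot\Sigma=4-2n+\kappa n$ we get $n\le4$, and $\kappa=1$ if $n\in\{3,4\}$.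

*Elementary transformations.* If $x\notin\Sigma$ and $\mathrm{mult}_xC\ge2$, blow up $x$ and contract the strict transform $f'$ of the fiber through $x$. Since $\Sigma$ meets $f'$ once, this gives $\mathbb F_{n-1}$, and the section of self-intersection $-(n-1)$ is the image of $\Sigma$. The new fiber $E$ has multiplicity $\mathrm{mult}_xC-2\ge0$, so $\mathrm{div}\,\sigma$ stays effective. The image of $\Sigma$ meets $E$ only in the image of $f'$, as $\Sigma\cap E=\emptyset$ on the blow-up.

**Step 4: $p\notin\Sigma$.** Here $p$ is as in Lemma 5, with $q$ if the multiplicity is $3$. This step allows an elementary transformation at $p$. Write $C=\kappa\Sigma+C_r$, so $\Sigma\not\subset C_r$.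

- $n=4$: $C_r\cdot\Sigma=0$, so $\mathrm{mult}_xC=1$ for $x\in\Sigma$.
- $n=3$: $C_r\cdot\Sigma=1$, so $\mathrm{mult}_xC\le2$ for $x\in\Sigma$.
- $n=2$, $\kappa=0$: $C\cdot\Sigma=0$, so $C\cap\Sigma=\emptyset$.
- $n=2$, $\kappa=1$: $C_r\cdot\Sigma=2$. If $p\in\Sigma$, then $\mathrm{mult}_pC\le3$, so it is $3$ and $\mathrm{mult}_pC_r=2$. As $\mathrm{mult}_qC'=3$ and $\mathrm{mult}_qC_r'\le2$, we need $\mathrm{mult}_qC_r'=2$ and $q\in\Sigma'$. Then $C_r\cdot\Sigma\ge2+2=4$, a contradiction.

As $\mathrm{mult}_pC\ge3$, in all cases $p\notin\Sigma$.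

**Step 5: descend.** *$n=2$:* an elementary transformation at $p$ leads to $\mathbb F_1$, then to $\mathbb P^2$.

*$n=3$.* If $\mathrm{mult}_pC=4$, the elementary transformation at $p$ leads to $\mathbb F_2$ with $E$ of multiplicity $2$; a second one at a point of $E\setminus\Sigma$ leads to $\mathbb F_1$. If $\mathrm{mult}_pC=3$ and $q\notin f'$, then $E$ has multiplicity $1$, and the elementary transformation at $p$ leads to $\mathbb F_2$ with a point $q\in E\setminus\Sigma$ of multiplicity $3+1=4$; an elementary transformation at $q$ leads to $\mathbb F_1$.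

Suppose finally $\mathrm{mult}_pC=3$ and $q\in f'$, where $f$ is the fiber through $p$. If $f\not\subset C$, then $4=C\cdot f\ge3+3$, which is false; so the multiplicity $j$ of $f$ in $C$ is $\ge1$. As $\kappa=1$, $\Sigma\not\subset C-\Sigma-jf$, so $0\le(C-\Sigma-jf)\cdot\Sigma=1-j$ and $j=1$. Then $C^-=C-\Sigma-f$ does not contain $f$, and $C^-\cdot f=4-1-0=3$. But $C^-$ has multiplicity $3-1=2$ at $p$, and its strict transform has multiplicity $3-1=2$ at $q\in f'$ (neither $p$ nor $q$ lies on $\Sigma$ or its strict transform), so $C^-\cdot f\ge4$, a contradiction.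

*$n=4$.* $C_r$ is disjoint from $\Sigma$, so it contains no fiber. Hence $\mathrm{mult}_pC=\mathrm{mult}_pC_r\le C_r\cdot f=3$, so it is $3$. Also $q\notin f'$, since otherwise $C_r\cdot f\ge3+3$. The elementary transformation at $p$ leads to $\mathbb F_3$ with a point $q\notin\Sigma$ of multiplicity $4$. An elementary transformation at $q$ leads to $\mathbb F_2$ with a fiber of multiplicity $4-2=2$, and another one at a point of this fiber off $\Sigma$ leads to $\mathbb F_1$, and then to $\mathbb P^2$.

### 8.2. Sextics with a point of multiplicity four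

Now $S=\mathbb P^2$ and $C$ is a sextic. Choose $p$ as in Lemma 5 and affine coordinates with $p=(0,0)$; then $\omega_\sigma=dx\wedge dy\wedge dz/(z^2-D)$ with $D\in k[x,y]$ of degree $\le6$.

If $\mathrm{mult}_pC=4$, write $D=D_4+D_5+D_6$ in homogeneous parts and put $y=tx$, $w=1/x$, $z=x^3\zeta$. Then $dx\wedge dy\wedge dz=x^4\,dx\wedge dt\wedge d\zeta=\pm x^6\,dt\wedge dw\wedge d\zeta$, and $z^2-D=x^6(\zeta^2-D_4(1,t)w^2-D_5(1,t)w-D_6(1,t))$. So
$$\omega_\sigma=\pm\frac{dt\wedge dw\wedge d\zeta}{\zeta^2-D_4(1,t)w^2-D_5(1,t)w-D_6(1,t)},$$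
and Lemma 3(a) applies.

### 8.3. An infinitely near triple point and $\mathbb P(1,1,2,3)$

Now $\mathrm{mult}_pC=3$; let $q$ be the direction $y=0$. With $y=xy_1$, $D=\sum d_{ij}x^iy^j$ becomes $x^3\sum d_{ij}x^{i+j-3}y_1^j$, and multiplicity $3$ at $x=y_1=0$ means $i+2j\ge6$. So the sum runs over $3\le i+j\le6$, $i+2j\ge6$.

**Step 1: a cubic in $u$.** Put $\lambda=y/x$, $u=y/x^2$, that is, $x=\lambda/u$, $y=\lambda^2/u$, and $z=(\lambda/u)^3z'$. Then $dx\wedge dy=\lambda^2u^{-3}d\lambda\wedge du$, so $dx\wedge dy\wedge dz=\lambda^5u^{-6}d\lambda\wedge du\wedge dz'$, and $z^2-D=\lambda^6u^{-6}(z'^2-R)$ with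
$$\omega_\sigma=\frac{d\lambda\wedge du\wedge dz'}{\lambda\,(z'^2-R)},\qquad R=\sum d_{ij}\lambda^{i+2j-6}u^{6-i-j}=\sum_{l=0}^3a_l(\lambda)u^l .$$
With $l=6-i-j$ the exponent of $\lambda$ is $j-l\le6-2l$, so $\deg a_l\le6-2l$. For $l=3$ we have $i+j=3$ and $i+2j\ge6$, so $j=3$: $a_3=d_{03}$ is constant, and nonzero because $\mathrm{mult}_pC=3$. Rescale $u$ so that $a_3=1$. (For $D=y^3+x^2y^2+x^5y$ we get $R=u^3+u^2+\lambda$.)

**Definition 8.1 (the forms $\Omega/H$).** On $\mathbb P(w_0,\dots,w_3)$ with variables $y_0,\dots,y_3$ let $\Omega$ be the contraction of $dy_0\wedge dy_1\wedge dy_2\wedge dy_3$ with the Euler field $\sum w_iy_i\,\partial/\partial y_i$. For $H\ne0$ homogeneous of degree $\sum w_i$, the form $\Omega/H$ is invariant under the grading action of $\mathbb G_m$ and killed by the Euler field, so it comes from a rational form on $\mathbb P(w_0,\dots,w_3)$. If $w_0=1$, the slice $y_0=1$ maps birationally to $\mathbb P(w_0,\dots,w_3)$, and there the form is $\pm dy_1\wedge dy_2\wedge dy_3/H$.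

Graded automorphisms have a constant Jacobian and preserve the Euler field, so they preserve $\Omega$ up to scalars. Example: on $\mathbb P^3$, $\Omega/(x_0x_1x_2x_3)$ is $\pm d\log x_1\wedge d\log x_2\wedge d\log x_3$ in the chart $x_0=1$. From here on we ignore scalars in front of forms, and $\ell$ always denotes a nonzero linear form in weight one variables.

Homogenize: $R\in k[s,\lambda,u]$ is of degree $6$ for weights $(1,1,2)$, and, writing $z$ for $z'$, $\omega_\sigma=\Omega/(\ell\,(z^2-R))$ on $\mathbb P(1,1,2,3)$ with $\ell=\lambda$.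

**Step 2: the goal of the next two steps.** We reduce to the form
$$\frac{\Omega}{\ell\,(\zeta^2-D_4)}\quad\text{on }\mathbb P(1,1,1,2),\tag{4}$$
with $D_4\ne0$ a quartic form in the three weight one variables.

**Step 3: (4) when $\{R=0\}\subset\mathbb P(1,1,2)$ is singular (possibly nonreduced) at a point $o$.** The point $o$ is not the vertex, as $u^3$ occurs in $R$. Choose linear coordinates $(s,\mu)$ on the base with $o$ at $\mu=0$ and shift $u$ by a multiple of $s^2$ so that $u(o)=0$. In the chart $s=1$ the polynomial $R=u^3+a_2u^2+a_4u+a_6$ has no constant or linear term at $\mu=u=0$, so $\mu\mid a_4$ and $\mu^2\mid a_6$: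
$$R=u^3+a_2u^2+\mu b_3u+\mu^2b_4,$$
with $a_2,b_3,b_4$ forms of degrees $2,3,4$ in $(s,\mu)$. In the chart $s=1$ put $u=\mu v$, $z=\mu\zeta$. Then $d\mu\wedge du\wedge dz=\mu^2d\mu\wedge dv\wedge d\zeta$ and $z^2-R=\mu^2(\zeta^2-D_4)$ with $D_4=\mu v^3+a_2v^2+b_3v+b_4\ne0$, a quartic form in $(s,\mu,v)$. So $\omega=d\mu\wedge dv\wedge d\zeta/(\ell\,(\zeta^2-D_4))$, which is (4).

**Step 4: (4) when $\{R=0\}$ is smooth.** Let $B=\{z^2=R\}\subset\mathbb P(1,1,2,3)$.

*$B$ is a del Pezzo surface of degree $1$.* At the singular points $[0:0:1:0]$ and $[0:0:0:1]$ of $\mathbb P(1,1,2,3)$ the polynomial $z^2-R$ takes the values $-1$ and $1$, so $B$ avoids them. The only point of $B$ with $s=\lambda=0$ is $[0:0:1:1]$, where the $z$-derivative of $z^2-R$ is nonzero, so $B$ is smooth there; elsewhere $B$ is a double cover branched along the smooth curve $R=0$, hence smooth. It is irreducible, since $R$ has odd degree in $u$ and so is not a square. By adjunction $K_B=\mathcal O(6-7)=\mathcal O(-1)$, so $-K_B=\mathcal O(1)$ is ample, and $K_B^2=6/(1\cdot1\cdot2\cdot3)=1$. Hence $B$ contains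 a $(-1)$-curve $e$, with $\mathcal O(1)\cdot e=-K_B\cdot e=1$.

*$e$ is a section over the $(s:\lambda)$-line.* The members of the pencil spanned by $s,\lambda$ on $B$ are curves $z^2=$ (monic cubic in $u$), hence integral, and of arithmetic genus $1+\frac12(1-1)=1$; so none of them is $e$. If $e$ passed through the base point $s=\lambda=0$, the member through another point of $e$ would meet $e$ with intersection number $\ge2$, a contradiction. So $(s:\lambda)\colon e\to\mathbb P^1$ is a morphism of degree $1$, an isomorphism, and $\mathcal O(1)|_e=\mathcal O_{\mathbb P^1}(1)$. Thus on $e$ we have $u=p_2(s,\lambda)$, $z=q_3(s,\lambda)$ with forms of degrees $2,3$, that is,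
$$R(s,\lambda,p_2)=q_3^2 .$$

*Projection from $e$.* Put $u=p_2+U$, $z=q_3+Z$. Expanding $R$ at $u=p_2$, with forms $A_i$ of degree $i$ in $(s,\lambda)$,
$$z^2-R=Z^2+2q_3Z-U^3-A_2U^2-A_4U .$$
Put $Z=UY$, so $Y$ has weight $1$, and then $U=\zeta+\frac12(Y^2-A_2)$:
$$z^2-R=-U\bigl(U^2-(Y^2-A_2)U-2q_3Y+A_4\bigr)=-U(\zeta^2-D_4),$$
$$D_4=\tfrac14(Y^2-A_2)^2+2q_3Y-A_4 .$$
In the chart $s=1$, modulo $d\lambda$: $du\wedge dz=dU\wedge dZ=U\,dU\wedge dY=U\,d\zeta\wedge dY$. The factor $U$ cancels, so $\omega=\pm\Omega/(\ell(\zeta^2-D_4))$ on $\mathbb P(1,1,1,2)$ with weight one variables $(s,\lambda,Y)$. The coefficient of $Y^4$ in the quartic form $D_4$ is $\frac14$, so $D_4\ne0$, and we have (4).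

### 8.4. From a plane quartic to a cubic surface to a conic

Now $\omega=dx_1\wedge dx_2\wedge d\zeta/(\ell\,(\zeta^2-D_4))$ in the chart $x_0=1$. We bring it to the form of Lemma 3(b).

**Step 1: the curve $D_4=0$ is singular at a point (e.g. nonreduced).** Take the point to be $[0:0:1]$. Then $D_4(1,x_1,x_2)=d_2(x_1)x_2^2+d_3(x_1)x_2+d_4(x_1)$. With $t=x_1$, $w=x_2$, $\omega=dt\wedge dw\wedge d\zeta/(\ell q)$, where $q=\zeta^2-d_2w^2-d_3w-d_4$ has degree $2$ and $\ell\ne0$ has degree $\le1$ in $(w,\zeta)$ over $k(t)$. Apply Lemma 3(b).

**Step 2: the curve $D_4=0$ is smooth.** A smooth plane quartic has a bitangent (or hyperflex) line $M=0$, a classical fact. Then $D_4|_{M=0}$ is a square, so $D_4=b^2-Mc$ with forms $b,c$ of degrees $2,3$. Put $\zeta=M\eta+b$: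
$$\zeta^2-D_4=M\Gamma,\qquad\Gamma=M\eta^2+2b\eta+c .$$
Modulo $dx_1,dx_2$ we have $d\zeta=M\,d\eta$; the factor $M$ cancels and $\omega=\Omega/(\ell\,\Gamma)$ on $\mathbb P^3$ with coordinates $x_0,x_1,x_2,\eta$, where $\Gamma\ne0$ is a cubic form.

Every cubic surface in $\mathbb P^3$ contains a line. Choose linear coordinates $(A,\tau,F,G)$ such that $A=\tau=0$ is such a line. Then $\Gamma=Aq_1+\tau q_2$ with quadratic forms $q_i$, and in the chart $A=1$
$$\omega=c\,\frac{d\tau\wedge dF\wedge dG}{\ell\cdot(q_1+\tau q_2)},\qquad c\in k^*,$$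
where $q_1+\tau q_2\ne0$ has degree $\le2$ and $\ell\ne0$ has degree $\le1$ in $(F,G)$ over $k(\tau)$. Apply Lemma 3(b). This proves Proposition 6. $\square$

For $T=\mathbb P^3$ we are now done: by Lemma 1 the quartic is singular, and by Section 3 a singular point gives $f_2z^2+f_3z+f_4$ in the denominator. If $f_2\ne0$, then $D\ne0$ (otherwise there is a double pole along $z_1=0$) and Proposition 6 applies on $S=\mathbb P^2$. If $f_2=0$, then $f_3\ne0$ (otherwise there is a double pole along $z=\infty$) and Lemma 2 applies.

## 9. The log discrepancy as a convex function on the cocharacter lattice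

Let $\omega$ be a rational $3$-form with $\mathrm{div}_T\,\omega=-B_T$, as in Theorem A; it is a CZ form. Let $N$ be the cocharacter lattice of the torus of $T$, $M$ its dual, and $\omega_0=d\log x_1\wedge d\log x_2\wedge d\log x_3$. Since $B_T\ge0$ on the torus, $\omega=\omega_0/g$ with $0\ne g\in k[M]$. For primitive $v\in N$ let $D_v$ be the toric divisor of $v$, with valuation $\mathrm{ord}_v(g)=\min_{m\in\mathrm{supp}\,g}\langle m,v\rangle$. As $\mathrm{ord}_v\,\omega_0=-1$,
$$a(v):=a(D_v,\omega)=-\mathrm{ord}_v(g)=\max_{m\in\mathrm{supp}\,g}\langle-m,v\rangle .$$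
This formula extends $a$ to a convex, positively homogeneous, hence subadditive function on $N_{\mathbb R}$. It is **integer valued on $N$**, and $\ge0$ by lc. Put
$$V=\{v\in N\text{ primitive}:\ a(v)\le1\}.$$

**Definition 9.1 (positively spanning).** A subset of $N_{\mathbb R}$ *positively spans* if every vector is a linear combination of finitely many of its elements with coefficients $\ge0$. For instance $e_1,e_2,-e_1-e_2$ positively span $\mathbb R^2$. The rays of a complete fan positively span.

$V$ contains the rays of $T$, because $a(D_v,\omega)=1-(\text{coefficient of }D_v\text{ in }B_T)\le1$. So $V$ positively spans $N_{\mathbb R}$.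

**Replacement principle.** If all rays of a complete toric variety $T'$ with the same torus lie in $V$, then $-\mathrm{div}_{T'}\,\omega\ge0$: on the torus it is $\mathrm{div}\,g$, and along $D_v$ its coefficient is $1-a(v)\ge0$. Conversely, let $-\mathrm{div}_{T'}\,\omega\ge0$ and $\varphi\in\mathrm{Aut}(T')$. Then $-\mathrm{div}_{T'}\,\varphi^*\omega\ge0$ as well, so $\varphi^*\omega=\omega_0/g'$ with $g'\in k[M]$, and the set $V$ of $\varphi^*\omega$ again contains the rays of $T'$, hence positively spans. So we may replace $\omega$ by $\varphi^*\omega$; this does not affect the CZ property or log rationality. The set $V$ changes, but still contains the rays of $T'$.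

*Cox coordinates.* Let $T'$ be smooth and complete with rays $v_\rho$ in $V$ and Cox ring $k[x_\rho]$, and let $-\mathrm{div}_{T'}\,\omega=\{F=0\}$. Since $\mathrm{div}\,\omega_0$ is minus the toric boundary, $\mathrm{div}\,g=\mathrm{div}(F/\prod x_\rho)$, so $g=F/\prod x_\rho$ up to a scalar. The character $m\in M$ is $\prod x_\rho^{\langle m,v_\rho\rangle}$, so
$$a(-v_\rho)=\max_{m\in\mathrm{supp}\,g}\langle m,v_\rho\rangle=\deg_{x_\rho}F-1. \tag{5}$$
For example, a quartic $F$ on $\mathbb P^3$ with a double point at $[1:0:0:0]$ has $\deg_{x_0}F=2$, so $a(-v_0)=1$.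

**Situation (W).** We say that $\omega$ is in situation (W) if $V$ positively spans $N_{\mathbb R}$ and $u,-u\in V$ for some primitive $u$.

On $T=(\mathbb P^1)^3$ this holds at once. On $\mathbb P(1,1,1,2)$, with rays $e_1,e_2,e_3$ and $v_0=-e_1-e_2-2e_3$, it follows from integrality: $-e_3=\frac12(v_0+e_1+e_2)$ gives $a(-e_3)\le\frac32$, hence $a(-e_3)\le1$. This rounding is the engine of the next two lemmas.

**Lemma 7.** One of the following holds:

(i) $\pm u\in V$ for some $u$;

(ii) there are a saturated rank $2$ sublattice $N_0\subset N$ with basis $e_1,e_2$, and $e_0=-e_1-e_2$, with all $e_i\in V$;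

(iii) $N$ has a basis $e_1,e_2,e_3$ with $e_1,e_2,e_3,e_0=-e_1-e_2-e_3\in V$.

**Step 1: a minimal positive relation.** Since $V$ positively spans, writing $-v$ (with $v\in V$) as a nonnegative combination of elements of $V$ gives a nonempty finite subset of $V$ with a strictly positive linear relation. Let $\{v_0,\dots,v_r\}$ with $\sum\lambda_iv_i=0$, $\lambda_i>0$, be such a subset of minimal cardinality. The relation is unique up to scaling among all linear relations: from a non-proportional relation $\sum\nu_iv_i=0$ with some $\nu_i>0$, put $c=\min_{\nu_i>0}\lambda_i/\nu_i$; then $\lambda-c\nu$ is a nonzero, nonnegative relation with smaller support, a contradiction. So the $v_i$ span an $r$-dimensional space $W$, any $r$ of them are independent, and $1\le r\le3$. Let $N_W=N\cap W$ and $d_l=[N_W:\langle v_i\rangle_{i\ne l}]$. By Cramer's rule $d_l=\mu\lambda_l$ with a constant $\mu>0$. Among all such subsets of this cardinality choose one with $\sum d_l$ minimal.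

**Step 2: every $r$-subset is a basis of $N_W$.** Suppose $v_1,\dots,v_r$ (say) is not. Then there is $0\ne w=\sum_{i\ge1}c_iv_i\in N_W$ with $0\le c_i<1$. Replacing $w$ by $\sum_{c_i\ne0}v_i-w$ if necessary, we have $\sum c_i\le r/2\le3/2$. Replacing $w$ by its primitive generator keeps these properties. Then $a(w)\le\sum c_ia(v_i)\le3/2$, so $a(w)\le1$ by integrality, and $w\in V$. Moreover $w$ is none of the $v_i$: for $i\ge1$ because $c_i<1$ and by independence, for $i=0$ because $v_0$ has negative coefficients in $v_1,\dots,v_r$.

Choose $j$ with $c_j>0$ and $\lambda_j/c_j$ minimal. Then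
$$\lambda_0v_0+\tfrac{\lambda_j}{c_j}w+\sum_{i\ne0,j}\Bigl(\lambda_i-\lambda_j\tfrac{c_i}{c_j}\Bigr)v_i=\sum_{i\ge 0}\lambda_iv_i=0$$
has coefficients $\ge0$. By minimality of the cardinality all are $>0$, so $\{v_0,w\}\cup\{v_i\}_{i\ne0,j}$ is another set of the minimal cardinality; by Step 1 it spans an $r$-dimensional subspace of $W$, that is, $W$. Its index for the omission of $v_0$ is $c_jd_0=c_j\mu\lambda_0$, so its constant is $c_j\mu$ and its indices are
$$c_j\mu\lambda_0,\qquad\mu\lambda_j,\qquad\mu(c_j\lambda_i-\lambda_jc_i)\quad(i\ne0,j).$$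
As $c_j<1$, their sum is $<\mu\sum\lambda_i=\sum d_l$, against the choice of the set.

**Step 3: conclusion.** All $d_l=1$, so all $\lambda_l$ are equal, $\sum v_l=0$, and any $r$ of the $v_l$ form a basis of $N_W$. For $r=1,2,3$ this is (i), (ii), (iii). $\square$

**Lemma 8.** In case (ii) there are $w_\pm\in V$ of heights $\pm1$ with respect to $N/N_0\cong\mathbb Z$.

*Proof.* As $V$ positively spans, it contains some $v$ of height $c\ge1$. If $c=1$, take $w_+=v$. Let $c\ge2$. We look for $w=v/c+y\in N$ of height $1$; the vectors $y$ that occur form a coset of $N_0$ in $N_{0,\mathbb R}$. We claim that this coset contains some $y=\sum_{i=0}^2y_ie_i$ with $y_i\ge0$ and $\sum y_i\le4/3$. Take $y=c_1e_1+c_2e_2$ in it with $0\le c_i<1$. If $c_1+c_2\le4/3$, we are done. Otherwise put $\alpha=1-c_1$, $\beta=1-c_2$, $m=\max(\alpha,\beta)$, so $\alpha,\beta>0$ and $\alpha+\beta<2/3$. Because $e_0+e_1+e_2=0$,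
$$y-e_1-e_2=-\alpha e_1-\beta e_2=me_0+(m-\alpha)e_1+(m-\beta)e_2,$$
with coefficients $\ge0$ and sum $3m-\alpha-\beta=2\max(\alpha,\beta)-\min(\alpha,\beta)<4/3$. This proves the claim. Then
$$a(w)\le\frac{a(v)}c+\sum y_ia(e_i)\le\frac12+\frac43<2,$$
so $a(w)\le1$, and $w$ is primitive because its height is $1$. So $w_+=w$ works, and $w_-$ is found in the same way. $\square$

**Proposition 9.** After replacing $\omega$ by its pull-back under suitable automorphisms of smooth projective toric threefolds with rays in $V$, we are in situation (W).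

*Proof.* Case (i) of Lemma 7 is (W).

**Case (iii).** This is the double point argument of Section 3. $\mathbb P^3$ with rays $e_0,\dots,e_3$ has its rays in $V$, and $-\mathrm{div}\,\omega=\{F=0\}$ is a quartic, singular by Lemma 1. Move a singular point by an automorphism to $[1:0:0:0]$. Then $\deg_{x_0}F\le2$, and (5) gives (W) with $u$ the ray of $x_0$.

**Case (ii).** Here a $\mathbb P^2$-bundle over $\mathbb P^1$ plays the role of $\mathbb P^3$. Take $w_\pm$ from Lemma 8. The vector $w_++w_-$ lies in $N_0$, hence in a cone spanned by two of the $e_i$, which form a basis of $N_0$. After relabelling, $w_++w_-=\alpha_1e_1+\alpha_2e_2$ with integers $0\le\alpha_1\le\alpha_2$. The vectors $e_0,e_1,e_2,w_+,w_-$ are the rays of a $\mathbb P^2$-bundle $T_3\to\mathbb P^1$ with maximal cones $\langle w_\pm,e_i,e_j\rangle$; it is smooth, since $e_i,e_j$ is a basis of $N_0$ and $w_\pm$ has height $\pm1$, and projective. Each linear relation among the rays gives a grading of the Cox ring; $w_++w_--\alpha_1e_1-\alpha_2e_2=0$ and $e_0+e_1+e_2=0$ give the coordinates $x_0,x_1,x_2,s,t$ (with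 $s,t$ for $w_+,w_-$) the bidegrees
$$(0,1),\ (-\alpha_1,1),\ (-\alpha_2,1),\ (1,0),\ (1,0).$$
Let $-\mathrm{div}_{T_3}\,\omega=\{F=0\}$. Then $F$ has bidegree $(2-\alpha_1-\alpha_2,3)$, and the coefficient of $x_0^ix_1^jx_2^l$ is a form in $(s,t)$ of degree $2-\alpha_1-\alpha_2+j\alpha_1+l\alpha_2$.

- $\alpha_1+\alpha_2\ge3$: the coefficient of $x_0^3$ would have negative degree, so $\deg_{x_0}F\le2$, and (5) gives (W) with $u=e_0$.
- $(0,0)$: $w_-=-w_+$, which is (W).
- $(0,1)$: $w_++w_-=e_2$, so $w_+,w_-,e_0,e_1\in V$ have sum $0$, and $w_+,w_-,e_1$ is a basis of $N$. This is case (iii).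
- $(0,2)$: the coefficient of $x_0^ix_1^jx_2^l$ has degree $2l$, so the part of $F$ not involving $x_2$ is a binary cubic $f_3(x_0,x_1)$ with constant coefficients. As $x_0,x_1$ have the same bidegree, linear changes of $x_0,x_1$ are automorphisms of $T_3$; one of them makes the $x_0^3$-coefficient $0$. Then (5) gives (W) with $u=e_0$.
- $(1,1)$: the coefficient $c$ of $x_0^3$ is a constant. If $c=0$, we have (W) with $u=e_0$ by (5). The case $c\ne0$ follows.

Let $(\alpha_1,\alpha_2)=(1,1)$ and $c\ne0$. Then $B_3=\{F=0\}$ is disjoint from $\{x_1=x_2=0\}$, and it is singular at some point $p$ by Lemma 1. The automorphisms of $T_3$ include $GL_2$ on $(s,t)$, $GL_2$ on $(x_1,x_2)$, and $x_0\mapsto x_0+l_1(s,t)x_1+l_2(s,t)x_2$ with linear forms $l_i$. With the first two move $p$ to $s=0$, $x_2=0$; then $t\ne0$ and $x_1\ne0$ at $p$, and a suitable $l_1$ (a multiple of $t$) achieves $x_0=0$. So we may assume $p=\{s=x_0=x_2=0\}$, the fixed point of the cone $\langle w_+,e_0,e_2\rangle$. The exceptional divisor of the blow-up of $p$ is $D_v$ with $v=w_++e_0+e_2=w_+-e_1$, and $a(v)=3-\mathrm{mult}_pB_3\le1$.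 So $v,w_-,e_0,e_1\in V$. Their sum is $w_++w_-+e_0=e_1+e_2+e_0=0$, and $v,w_-,e_1$ is a basis of $N$, because $w_+=v+e_1$ and $e_2=v+w_-$. This is case (iii). $\square$

## 10. From a pair $\pm u$ to a smooth toric surface: end of the proof of Theorem A

By Proposition 9 assume (W). Choose coordinates $x,y,z$ of the torus such that $\langle m,u\rangle$ is the exponent of $z$ in the monomial $m$. Since $a(\pm u)\le1$, only the exponents $-1,0,1$ of $z$ occur in $g$: $g=Az+B+Cz^{-1}$ with $A,B,C\in k[x^{\pm1},y^{\pm1}]$. With $\theta=d\log x\wedge d\log y$,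
$$\omega=\frac{\theta\wedge dz}{Az^2+Bz+C}.$$

**Step 1: $AC=0$.** Replacing $z$ by $1/z$ (and $\omega$ by $-\omega$) exchanges $A$ and $C$, so we may assume $A=0$. If $B=0$, then $\omega=\theta\wedge dz/C$ has a double pole along $z=\infty$, a contradiction. So $w'=Bz+C$ is a coordinate over $k(x,y)$ and $\omega=(\theta/B)\wedge d\log w'$. Apply Lemma 2.

**Step 2: $AC\ne0$ gives a double form.** With $z_1=Az+B/2$ we get $\omega=\theta\wedge dz_1/(z_1^2-D)$, where $D=B^2/4-AC\in k[x^{\pm1},y^{\pm1}]$. If $D=0$, there is a double pole along $z_1=0$, a contradiction. So $\omega=\omega_\sigma$ with $\sigma=D\theta^{-2}$. It remains to find a smooth projective surface on which $\mathrm{div}\,\sigma\ge0$.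

**Step 3: enough rays for a surface.** Let $\bar N=N/\mathbb Zu$. For primitive $w\in\bar N$ put $a_2(w)=-\frac12\mathrm{ord}_w(D)$; it extends to a convex, positively homogeneous function on $\bar N_{\mathbb R}$. Let $V_2=\{w\in\bar N\text{ primitive}:a_2(w)\le1\}$. We show that $V_2$ positively spans $\bar N_{\mathbb R}$. Let $v\in V$ have nonzero image $\bar v=lw$, with $l\ge1$ and $w\in\bar N$ primitive. Then $a(v)\le1$ means that every monomial $m$ of $g$ has $\langle m,v\rangle\ge-1$, so $\mathrm{ord}_v(Az)$, $\mathrm{ord}_v(B)$, $\mathrm{ord}_v(Cz^{-1})$ are $\ge-1$. Since $D=B^2/4-(Az)(Cz^{-1})$,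
$$l\,\mathrm{ord}_w(D)=\mathrm{ord}_v(D)\ge-2,$$
so $\mathrm{ord}_w(D)\ge-2$ and $w\in V_2$. The images of the elements of $V$ positively span $\bar N_{\mathbb R}$, hence so does $V_2$.

**Step 4: a smooth fan with rays in $V_2$.** Choose a finite subset of $V_2$ that positively spans. The angle between cyclically consecutive rays is then $<\pi$, so these rays define a complete fan. Suppose a cone $\langle w_1,w_2\rangle$ of it, of determinant $d$, is not unimodular. There is $0\ne w=c_1w_1+c_2w_2\in\bar N$ with $0\le c_i<1$, and both $c_i>0$ since $w_1,w_2$ are primitive. After replacing $w$ by $w_1+w_2-w$ if necessary and passing to the primitive vector, $c_1+c_2\le1$. Then $a_2(w)\le c_1a_2(w_1)+c_2a_2(w_2)\le c_1+c_2\le1$, so $w\in V_2$. Inserting $w$ replaces the determinant $d$ by $c_1d$ and $c_2d$, both positive integers $<d$. After finitely many insertions we get a smooth complete, hence projective, toric surface $S$ with all rays in $V_2$.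

**Step 5: $\mathrm{div}_S\,\sigma\ge0$.** On the torus $\mathrm{div}\,\sigma=\mathrm{div}\,D\ge0$. Along the boundary curve $D_w$, $\theta^{-2}$ vanishes to order $2$, so the multiplicity of $\sigma$ is $\mathrm{ord}_w(D)+2\ge0$. So $\mathrm{div}_S\,\sigma\ge0$, and Proposition 6 shows that $\omega$ is log rational. This proves Theorem A. $\blacksquare$

## 11. Four descriptions of a log rational form: proof of Theorem B

**Step 1: (2), (3), (4) each imply (1).** Assume (2). Represent canonical divisors by $\omega$; crepancy gives $\mathrm{div}_T\,\omega=-B_T$, up to the identification of function fields. Now $\omega$ is a CZ form (through $(X,B)$), and Sections 9 and 10 use only this and $\mathrm{div}_T\,\omega=-B_T\le0$. So $\omega$ is log rational, which is (1). That (3) implies (1) is Lemma 3(a), and that (4) implies (1) is Proposition 6.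

**Step 2: (1) implies the others.** Let $\omega=d\log t\wedge d\log w\wedge d\log z$ up to a scalar, with $k(X)=k(t,w,z)$. Then (2) holds with $(\mathbb P^3,H_0+\dots+H_3)$, and (3) holds with $q=twz$, of degree $2$ in $(w,z)$ over $k(t)$. For (4) take $S=\mathbb P^2\supset\mathbb G_m^2$ with coordinates $(t,w)$ and $\sigma=(d\log t\wedge d\log w)^{-2}$. Then $\mathrm{div}_S\,\sigma$ is twice the coordinate triangle, and by (2) of Section 1
$$\omega_\sigma=\tfrac12\,d\log t\wedge d\log w\wedge d\log\frac{z'-1}{z'+1}\cong\omega$$
up to a scalar, since $k(z')=k\bigl(\tfrac{z'-1}{z'+1}\bigr)$.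

**Step 3: the last statement.** If a CY pair $(T,B_T)$, with $T$ a projective toric threefold, is log rational, then on a common resolution with $p$ mapping to $T$ and $q$ to $\mathbb P^3$ we have $p^*(K_T+B_T)=q^*(K_{\mathbb P^3}+\sum H_i)\sim0$. Pushing forward, $K_T+B_T\sim0$, so the index is one. Crepant birational dlt pairs have PL-homeomorphic dual complexes (de Fernex–Kollár–Xu, *The dual complex of singularities*, Prop. 11), and the dual complex of $(\mathbb P^3,\sum H_i)$ is $S^2$, so $\dim\mathcal D(T,B_T)=2$ and the coregularity is zero. This is the only place where the cited proposition is used; Theorem A does not depend on it. The converse is Theorem A. $\blacksquare$
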